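
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The Bass stable rank of $\mathcal E'(\mathbb R)$ is two}


\begin{abstract}
We prove that the convolution algebra $\mathcal E'(\mathbb R)$ of compactly supported distributions on the line has Bass stable rank $2$, which settles affirmatively a conjecture posed in \cite{Sasane}. By the Paley--Wiener--Schwartz theorem the algebra is a weighted algebra of entire functions. A quantitative Sard argument shows that a unimodular triple $(f_1,f_2,g)$ admits affine polynomials $u,h$ for which $F=f_1+uf_2+hg$ has only uniformly simple zeros. Modulo such an $F$ the algebra becomes an algebra of sequences, in which the reduction is made one zero at a time. The same argument gives the upper bound $2$ for the weighted algebra $A_p(\mathbb C)$ of every weight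 $p$, and a bound on the logarithmic derivatives of units shows that the stable rank of $A_p(\mathbb C)$ is always exactly $2$. A variant in $d$ variables gives $\max(2,\lfloor d/2\rfloor+1)\le\mathrm{bsr}(\mathcal E'(\mathbb R^d))\le d+1$.
\end{abstract}

\section{The question and the results}

Let $\mathcal A$ be a commutative unital algebra. An $n$-tuple $(a_1,\dots,a_n)\in\mathcal A^n$ is \emph{unimodular} if $a_1b_1+\cdots+a_nb_n=1$ for some $b_1,\dots,b_n\in\mathcal A$; the set of these tuples is denoted $U_n(\mathcal A)$. A tuple $(a_1,\dots,a_n,b)\in U_{n+1}(\mathcal A)$ is \emph{reducible} if there are $\alpha_1,\dots,\alpha_n\in\mathcal A$ with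
\[
(a_1+\alpha_1b,\dots,a_n+\alpha_nb)\in U_n(\mathcal A).
\]
Thus reducibility asks whether the last generator can be absorbed into the others and then dropped. The \emph{Bass stable rank} $\mathrm{bsr}\,\mathcal A$ is the smallest $n\in\mathbb N=\{1,2,\dots\}$ such that every element of $U_{n+1}(\mathcal A)$ is reducible, and $\infty$ if there is no such $n$.

Once the property holds for $n$, it holds for all larger integers. Indeed, suppose every element of $U_{n+1}(\mathcal A)$ is reducible and $\sum_{i\le n+1}a_ix_i+by=1$. Then $(a_1,\dots,a_n,a_{n+1}x_{n+1}+by)\in U_{n+1}(\mathcal A)$, so there are $c_i$ such that the elements $a_i+c_i(a_{n+1}x_{n+1}+by)$, $i\le n$, generate $\mathcal A$ as an ideal. They lie in the ideal generated by $a_1+c_1yb,\dots,a_n+c_nyb,a_{n+1}$, so $(a_1,\dots,a_{n+1},b)$ is reducible. Consequently a single non-reducible element of $U_{n+1}(\mathcal A)$ proves $\mathrm{bsr}\,\mathcal A\ge n+1$.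

We study the algebra $\mathcal E'(\mathbb R)$ of compactly supported distributions on $\mathbb R$, with convolution as multiplication and unit $\delta_0$. The conjecture that its stable rank is $2$ is posed in \cite{Sasane}.

\begin{theorem}\label{thm:main}
$\mathrm{bsr}(\mathcal E'(\mathbb R))=2$.
\end{theorem}

\paragraph{Why two is the natural guess.}
The Fourier--Laplace transform $\widehat u(z)=\langle u,e^{-ixz}\rangle$ turns $\mathcal E'(\mathbb R)$ into an algebra of entire functions with pointwise multiplication. A pair $(a,b)$ is reducible only if some $a+\alpha b$ is invertible. The only units of $\mathcal E'(\mathbb R)$ are the multiples $c\,\delta_\alpha$, $c\ne0$, of point masses (Section~\ref{sec:line}), so this is too much to ask, and $n=1$ fails. For $n=2$ one asks that two functions have no common zero, and in one complex variable this is what happens for two functions in general position. In $d$ variables the same count suggests $d+1$.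

The count ignores what is difficult here. A unimodular tuple not only has no common zero; it also satisfies a lower bound for $\sum|f_j|$ at every point of $\mathbb C$. So the absence of common zeros has to be achieved \emph{uniformly} over an unbounded region that may contain infinitely many zeros of each function.

\paragraph{The idea.}
Let $(f_1,f_2,g)$ be unimodular. We first pass to
\[
F=f_1+uf_2+hg
\]
with affine polynomials $u,h$ chosen at random. Adding $hg$ is allowed by the definition of reducibility. Adding $uf_2$ is not, but it can be undone at the end, since subtracting a multiple of the second entry from the first preserves unimodularity. For almost every choice the zeros $z_k$ of $F$ are simple in a uniform sense. For such an $F$, an element of the algebra is determined modulo $F$ by its values at the $z_k$, and every sequence of values with the right growth occurs. It then remains to alter $f_2$ by a multiple of $g$ so that it is not small at any $z_k$, and this can be done for each $k$ independently.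

\paragraph{General weights.}
The upper bound uses no special feature of $\mathcal E'(\mathbb R)$.

\begin{definition}
A \emph{weight} on $\mathbb C^d$ is a plurisubharmonic function (subharmonic, if $d=1$) $p:\mathbb C^d\to[1,\infty)$ for which there is $K\ge1$ with
\begin{equation}\label{eq:weight}
1+|z|^2\le e^{Kp(z)},\qquad p(w)\le Kp(z)\ \text{ whenever } |w-z|\le d .
\end{equation}
$A_p(\mathbb C^d)$ is the algebra of entire functions $f$ on $\mathbb C^d$ such that $|f|\le e^{Cp}$ for some $C$.
\end{definition}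

The first condition makes polynomials belong to $A_p$; the second says that $p$ varies by at most a constant factor over bounded distances. For $d=1$, the weight $1+\log(1+|z|^2)$ gives $A_p=\mathbb C[z]$, and $1+|z|$ gives the functions of exponential type. Our main example is
\begin{equation}\label{eq:p0}
p_0(z)=1+|\mathrm{Im}\,z|+\log(1+|z|^2),\qquad z\in\mathbb C^d .
\end{equation}
It is plurisubharmonic, being the sum of a convex function and the plurisubharmonic function $1+\log(1+|z|^2)$, and $1+|z|^2\le e^{p_0}$. If $|w-z|\le d$, then $1+|w|^2\le 1+2|z|^2+2d^2\le(1+2d^2)(1+|z|^2)$, so $p_0(w)\le p_0(z)+d+\log(1+2d^2)$, and \eqref{eq:weight} holds with $K=1+d+\log(1+2d^2)$, because $p_0\ge 1$. By the Paley--Wiener--Schwartz theorem \cite[Thm.~7.3.1]{HormanderPDE}, the Fourier--Laplace transform is an algebra isomorphism of $\mathcal E'(\mathbb R^d)$ onto the entire functions with $|f(z)|\le C(1+|z|)^Ne^{A|\mathrm{Im}\,z|}$ for some $C,N,A$. These are exactly the elements of $A_{p_0}(\mathbb C^d)$. So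
\begin{equation}\label{eq:PWS}
\mathcal E'(\mathbb R^d)\cong A_{p_0}(\mathbb C^d),\qquad \delta_0\mapsto1 .
\end{equation}

\begin{theorem}\label{thm:weights}
$\mathrm{bsr}(A_p(\mathbb C))=2$ for every weight $p$ on $\mathbb C$.
\end{theorem}

\begin{theorem}\label{thm:several}
$\mathrm{bsr}(A_p(\mathbb C^d))\le d+1$ for every weight $p$ on $\mathbb C^d$. In particular
\[
\max\bigl(2,\lfloor d/2\rfloor+1\bigr)\le\mathrm{bsr}(\mathcal E'(\mathbb R^d))\le d+1 .
\]
\end{theorem}

For $d=1$ the two bounds agree; for $d\ge2$ we claim only the inequalities.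

Section~\ref{sec:line} proves the lower bound in Theorem~\ref{thm:main} and works out a case that needs no machinery. Sections~\ref{sec:generic}--\ref{sec:upper} prove the upper bound for all weights on $\mathbb C$. Section~\ref{sec:allweights} gives the lower bound in Theorem~\ref{thm:weights}, and Section~\ref{sec:several} proves Theorem~\ref{thm:several}.

\section{Tools}

Let $p$ be a weight on $\mathbb C^d$ and $A=A_p(\mathbb C^d)$. The letters $C,C_1,\dots$ denote nonnegative constants independent of the point $z$. Since $p\ge1$, a bound $C'e^{Cp}$ can be written $e^{C''p}$, and a lower bound $c\,e^{-Cp}$ with $c>0$ can be written $e^{-C''p}$; we do so without comment.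

\begin{itemize}
\item[(E1)] \emph{$A$ is closed under differentiation.} Cauchy's estimate on a unit disc in the direction of a coordinate, together with $p(w)\le Kp(z)$ for $|w-z|\le1$, turns $|f|\le e^{Cp}$ into $|\partial_if|\le e^{CKp}$.
\item[(E2)] \emph{If $(f_1,\dots,f_n)\in U_n(A)$, then $\sum|f_j|\ge e^{-Cp}$ for some $C$}, because $1\le\sum|f_j||b_j|\le e^{Cp}\sum|f_j|$.
\item[(E3)] \emph{If $h$ is entire and $I=\int|h|^2e^{-Cp}<\infty$ for some $C$, then $h\in A$.} Indeed $|h|^2$ is subharmonic, so, with $\omega$ the volume of the unit ball, $|h(z)|^2\le\omega^{-1}\int_{B(z,1)}|h|^2\le\omega^{-1}e^{CKp(z)}I$.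
\item[(E4)] $\int_{\mathbb C^d}e^{-(d+1)Kp}\le\int_{\mathbb C^d}(1+|z|^2)^{-(d+1)}<\infty$, by \eqref{eq:weight}.
\item[(E5)] \emph{For $x,y\in\mathbb C$ there is $a\in\{0,1\}$ with $|x+ay|\ge\frac13(|x|+|y|)$.} Let $s=|x|+|y|$. If $|x|\ge s/3$, take $a=0$. Otherwise $|y|>2s/3$, and $a=1$ gives $|x+y|>2s/3-s/3$.
\end{itemize}

Functions with prescribed values will be made by correcting smooth ones, with the following theorem.

\begin{theorem}[{\cite[Thm.~4.4.2]{HormanderSCV}}]\label{thm:L2}
Let $\psi\not\equiv-\infty$ be plurisubharmonic on $\mathbb C^d$ and let $\beta$ be a $\bar\partial$-closed $(0,1)$-form with $\int|\beta|^2e^{-\psi}<\infty$. Then there is $v\in L^2_{\mathrm{loc}}$ with $\bar\partial v=\beta$ and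
\[
\int|v|^2e^{-\psi}(1+|z|^2)^{-2}\le\int|\beta|^2e^{-\psi}.
\]
If $\beta$ is smooth, so is $v$.
\end{theorem}

\section{The line: units, a model case, and an obstacle}\label{sec:line}

\subsection{One is not enough}\label{ssec:lower}

Let $p$ be a weight on $\mathbb C$ and let $E$ be a unit of $A_p(\mathbb C)$. Since $E$ is zero-free, $E=e^H$ with $H$ entire. As $\mathrm{Re}\,H=\log|E|$ and both $E$ and $1/E$ belong to $A_p$,
\begin{equation}\label{eq:unit}
|\mathrm{Re}\,H|\le Cp,\qquad
H'(z)=\frac1{\pi r}\int_0^{2\pi}\mathrm{Re}\,H(z+re^{it})\,e^{-it}\,dt\quad(r>0);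
\end{equation}
the formula follows by inserting the power series of $H$ at $z$ into $\mathrm{Re}\,H=\frac12(H+\overline H)$.

For $p=p_0$ we have $|\mathrm{Re}\,H(z)|\le C'(1+|z|)$, hence $|H'(z)|\le\frac2rC'(1+|z|+r)$. Letting $r\to\infty$, we see that $H'$ is bounded, hence constant, so $E(z)=ce^{bz}$ with $c\ne0$. On $\mathbb R$ the function $E$ has at most polynomial growth in both directions, which forces $\mathrm{Re}\,b=0$. \emph{So the units of $A_{p_0}(\mathbb C)$ are the functions $ce^{i\alpha z}$ with $c\ne0$, $\alpha\in\mathbb R$.}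

\begin{proposition}\label{prop:lower}
The pair $(1+z,\;z(z-1))$ in $A_{p_0}(\mathbb C)$ is unimodular and not reducible. Hence $\mathrm{bsr}(\mathcal E'(\mathbb R))\ge2$.
\end{proposition}

\begin{proof}
It is unimodular since $\frac12z(z-1)-\frac12(z-2)(z+1)=1$. If $1+z+h\,z(z-1)$ were a unit $ce^{i\alpha z}$, evaluation at $0$ and at $1$ would give $1=c$ and $2=ce^{i\alpha}$. This is impossible because $|e^{i\alpha}|=1$.
\end{proof}

In $\mathcal E'(\mathbb R)$ this pair is $(\delta_0-i\delta_0',\,-\delta_0''+i\delta_0')$.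

\subsection{A model case: $f_1=\sin\pi z$}\label{ssec:model}

We reduce a unimodular triple $(\sin\pi z,f_2,g)$ in $A_{p_0}(\mathbb C)$ by hand. The first entry is the transform of $\frac1{2i}(\delta_{-\pi}-\delta_\pi)$; its zeros are the integers, and $p_0(k)=1+\log(1+k^2)$ there. Thus ``size $e^{O(p_0)}$'' means polynomial growth in $k$. Two facts about $\sin\pi z$ are needed.

\emph{Interpolation.} If $|a_k|\le C(1+|k|)^N$ for $k\in\mathbb Z$, then some $a\in A_{p_0}(\mathbb C)$ satisfies $a(k)=a_k$ for all $k$. Indeed $V=\frac1{2\pi}\sum_la_le^{ilx}$ is a $2\pi$-periodic distribution. Choose $\rho\in C_c^\infty(\mathbb R)$ with $\sum_n\rho(x+2\pi n)=1$. Then $\rho V\in\mathcal E'(\mathbb R)$ and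
\[
\widehat{\rho V}(k)=\sum_la_l\,\frac1{2\pi}\int_{\mathbb R}\rho(x)e^{i(l-k)x}\,dx=\sum_la_l\,\frac1{2\pi}\int_0^{2\pi}e^{i(l-k)x}\,dx=a_k .
\]

\emph{Division.} If $h\in A_{p_0}(\mathbb C)$ vanishes on $\mathbb Z$, then $h/\sin\pi z\in A_{p_0}(\mathbb C)$. With $z=x+iy$ we have $|\sin\pi z|^2=\sin^2\pi x+\sinh^2\pi y$. Let $z$ lie outside all discs $D(k,\frac14)$. If $|y|\ge\frac18$, then $|\sin\pi z|\ge\sinh\frac\pi8$. If $|y|<\frac18$, then $|x-k|\ge\frac18$ for all $k$, so $|\sin\pi z|\ge\sin\frac\pi8$. Hence $|h/\sin\pi z|\le e^{Cp_0}$ off the discs, and by the maximum principle and \eqref{eq:weight} such a bound holds inside the discs too.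

Now let $(\sin\pi z,f_2,g)$ be unimodular. At $z=k$ the first entry vanishes, so by (E2) $|f_2(k)|+|g(k)|\ge c(1+|k|)^{-N}$ for some $c>0$ and $N$. By (E5) there are $a_k\in\{0,1\}$ with $|f_2(k)+a_kg(k)|\ge\frac c3(1+|k|)^{-N}$. Interpolate the $a_k$ by $a$ and put $G=f_2+ag$. The numbers $1/G(k)$ have polynomial growth, so they are the values of some $b\in A_{p_0}(\mathbb C)$. Now $1-bG$ vanishes on $\mathbb Z$, so $1-bG=c_1\sin\pi z$ with $c_1\in A_{p_0}(\mathbb C)$, and $(\sin\pi z,\,f_2+ag)$ is unimodular. The triple is reducible, with $\alpha_1=0$ and $\alpha_2=a$.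

\subsection{What can go wrong}\label{ssec:obstacle}

The interpolation step is not available for every $f_1$, because zeros can nearly collide. Let $q_1=1$, $q_{l+1}=N_lq_l$ with integers $N_l\ge2e^{q_l}$, and $\alpha=\sum_l1/q_l>1$. Put $n_l=q_l\sum_{i\le l}1/q_i\in\mathbb Z$. Since $q_{i+1}\ge2q_i$,
\[
0<q_l\alpha-n_l=q_l\sum_{i>l}\frac1{q_i}\le\frac{2q_l}{q_{l+1}}\le e^{-q_l}.
\]
The function $f_1(z)=\sin(\pi z)\sin(\pi\alpha z)$ in $A_{p_0}(\mathbb C)$ vanishes at $q_l$ and at $x_l=n_l/\alpha$, and $0<q_l-x_l\le e^{-q_l}$. If $a\in A_{p_0}(\mathbb C)$, then $a'$ has polynomial growth on $\mathbb R$, so $a(q_l)-a(x_l)\to0$. Hence no $a$ in the algebra takes the value $0$ at all $q_l$ and $1$ at all $x_l$. Besides, the first entry of a unimodular triple may have multiple zeros, or be identically $0$.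

The remedy is to perturb $f_1$ before using it. The right requirement on the perturbed function is the following one.

\begin{definition}
Let $p$ be a weight on $\mathbb C$. A function $F\in A_p(\mathbb C)$ is \emph{uniformly simple} if $|F|+|F'|\ge e^{-Cp}$ on $\mathbb C$ for some $C$.
\end{definition}

Such an $F$ is not identically $0$, and its zeros are simple; there may be infinitely many, finitely many or none. For instance $\sin\pi z$ is uniformly simple, since $(|\sin\pi z|+|\cos\pi z|)^2\ge|\sin^2\pi z+\cos^2\pi z|=1$.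

\section{A generic perturbation has uniformly simple zeros}\label{sec:generic}

In this and the next three sections $p$ is any weight on $\mathbb C$, and $A=A_p(\mathbb C)$.

For a single entire function $f$, Sard's theorem says that $f+\lambda$ has only simple zeros for almost every $\lambda$. We need a version with a lower bound at every point, for perturbations by multiples of $f_2$ and $f_3$. It rests on a count. Fix a point $w$. The conditions $|F(w)|,|F'(w)|\lesssim\varepsilon$ are two complex conditions, so two complex parameters that move $(F(w),F'(w))$ freely violate them except on a set of measure about $\varepsilon^4$. About $\varepsilon^{-2}$ points represent a unit square, so its bad parameters have measure about $\varepsilon^2$. With $\varepsilon=e^{-Bp}$ and $B$ large this beats the losses $e^{Cp}$ and is summable over all squares.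

To move $F(w)$ and $F'(w)$ freely we use multipliers $\lambda+\mu z$. With constant multipliers of $f_2$ and $f_3$ the determinant of the map from parameters to $(F(w),F'(w))$ would be the Wronskian $f_2f_3'-f_2'f_3$, on which we have no hold. With an affine multiplier of $f_2$ alone it is $f_2(w)^2$.

\begin{lemma}\label{lem:generic}
Let $f_1,f_2,f_3\in A$ with $|f_1|+|f_2|+|f_3|\ge e^{-Cp}$ for some $C$. For Lebesgue-almost every $\theta=(\lambda,\mu,\lambda',\mu')\in\mathbb C^4$ the function
\[
F_\theta=f_1+(\lambda+\mu z)f_2+(\lambda'+\mu'z)f_3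
\]
is uniformly simple.
\end{lemma}

\begin{proof}
Fix $R\ge1$. It suffices to treat almost every $\theta$ in $\Delta=\{|\lambda|,|\mu|,|\lambda'|,|\mu'|\le R\}$. For $j\in\mathbb Z[i]$ let $Q_j$ be the closed unit square centered at $j$, and put $P=p(j)$. By \eqref{eq:weight}, $K^{-1}P\le p\le KP$ on $Q_j$. So, by (E1), there is $C_2\ge1$, depending on $R$ but not on $j$ or $\theta\in\Delta$, such that on $Q_j$
\[
|F_\theta|,|F_\theta'|,|F_\theta''|\le e^{C_2P},\quad |\lambda+\mu z|+|\lambda'+\mu'z|\le e^{C_2P},\quad |f_1|+|f_2|+|f_3|\ge e^{-C_2P}.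
\]
Put
\[
C_3=2C_2+3,\qquad \delta=e^{-C_3P},\qquad \varepsilon=e^{-BP}\quad\text{with } B\ge C_2+2,
\]
and let $E_j=E_j(B)$ be the set of $\theta\in\Delta$ such that $|F_\theta|+|F_\theta'|<\varepsilon$ at some point of $Q_j$. It is open in $\Delta$.

\emph{Reduction to finitely many points.} Divide $Q_j$ into $n^2$ equal squares with $n=\lceil\varepsilon^{-1}e^{C_2P}\rceil$, and let $S_j$ be the set of their centers. Then $\#S_j\le4\varepsilon^{-2}e^{2C_2P}$, and every point of $Q_j$ lies within $\frac1n\le\varepsilon e^{-C_2P}$ of $S_j$. Moving by this distance inside $Q_j$ changes $F_\theta$ and $F_\theta'$ by at most $\varepsilon$ each. So if $\theta\in E_j$, then $|F_\theta(w)|+|F_\theta'(w)|\le3\varepsilon$ for some $w\in S_j$; we then call $\theta$ bad at $w$. Fix $w\in S_j$.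

\emph{Case A: $|f_2(w)|<\delta$ and $|f_3(w)|<\delta$.} Here the lower bound on $|f_1|+|f_2|+|f_3|$ enters: $f_1(w)$ cannot be small. For every $\theta\in\Delta$,
\[
|F_\theta(w)|\ge e^{-C_2P}-2\delta-\delta e^{C_2P}\ge(1-3e^{-3})e^{-C_2P}\ge\tfrac12e^{-C_2P}>3e^{-2}e^{-C_2P}\ge3\varepsilon ,
\]
so no $\theta\in\Delta$ is bad at $w$.

\emph{Case B: $|f_2(w)|\ge\delta$ or $|f_3(w)|\ge\delta$.} Suppose the former; otherwise interchange $(\lambda,\mu,f_2)$ with $(\lambda',\mu',f_3)$. For fixed $(\lambda',\mu')$ the map $(\lambda,\mu)\mapsto(F_\theta(w),F_\theta'(w))$ is affine with linear part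
\[
\begin{pmatrix}f_2(w)&wf_2(w)\\ f_2'(w)&f_2(w)+wf_2'(w)\end{pmatrix},\qquad \det=f_2(w)^2 .
\]
As a real map it has Jacobian $|f_2(w)|^4\ge\delta^4$. The preimage of $\{(x,y)\in\mathbb C^2:|x|,|y|\le3\varepsilon\}$ therefore has measure at most $\delta^{-4}(9\pi\varepsilon^2)^2$.

Integrating over the other two parameters and summing over $w\in S_j$ gives
\begin{equation}\label{eq:Ej}
|E_j(B)|\le c_R\,\varepsilon^{-2}e^{2C_2P}\cdot\varepsilon^4e^{4C_3P}=c_R\,e^{-(2B-2C_2-4C_3)p(j)},
\end{equation}
where $c_R$ depends only on $R$.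

\emph{Conclusion.} Choose $B$ with $2B-2C_2-4C_3\ge2K$. By \eqref{eq:weight}, $|E_j(B)|\le c_R(1+|j|^2)^{-2}$, which is summable over $\mathbb Z[i]$. By the Borel--Cantelli lemma almost every $\theta\in\Delta$ lies in only finitely many $E_j(B)$; for such $\theta$ we have $|F_\theta|+|F_\theta'|\ge e^{-Bp(j)}\ge e^{-BKp}$ on every $Q_j$ outside a finite collection of squares. On these exceptional squares we need only that $F_\theta$ has no multiple zero. If $F_\theta$ and $F_\theta'$ have a common zero in $Q_j$, then $\theta\in E_j(B)$ for \emph{every} $B\ge C_2+2$, and by \eqref{eq:Ej} with $B\to\infty$ such $\theta$ form a null set. So for almost every $\theta\in\Delta$ the continuous function $|F_\theta|+|F_\theta'|$ has no zero, hence has a positive minimum on the finitely many exceptional squares, and $F_\theta$ is uniformly simple.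
\end{proof}

For the function $f_1$ of Section~\ref{ssec:obstacle} and $f_2=1$, $f_3=0$, the lemma says that $f_1+\lambda+\mu z$ is uniformly simple for almost all $\lambda,\mu$.

\section{Modulo a uniformly simple function}\label{sec:modF}

We now recover the two facts used for $\sin\pi z$ in Section~\ref{ssec:model}, interpolation and division, for every uniformly simple $F$. First we isolate the zeros.

\begin{lemma}\label{lem:sep}
Let $F$ be uniformly simple with zeros $z_k$. For every sufficiently large $M$ there is $M'$ such that, with $r_k=e^{-Mp(z_k)}<1$,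
\begin{itemize}
\item[(a)] the discs $D(z_k,r_k)$ are pairwise disjoint;
\item[(b)] $|F|\ge e^{-M'p}$ outside $\bigcup_kD(z_k,r_k/2)$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $a\ge1$ with $|F(z)|+|F'(z)|\ge2e^{-ap(z)}$ and $|F''(\zeta)|\le e^{ap(z)}$ for $|\zeta-z|\le1$. Write $m(z)=e^{-ap(z)}$. By Taylor's formula,
\begin{equation}\label{eq:taylor}
|F(\zeta)-F(z)-F'(z)(\zeta-z)|\le\frac{|\zeta-z|^2}{2m(z)}\qquad(|\zeta-z|\le1).
\end{equation}
Let $M\ge2a+1$, so that $r_k\le e^{-1}m(z_k)^2\le\frac12m(z_k)^2$.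

(a) At a zero, $|F'(z_k)|\ge m(z_k)$. By \eqref{eq:taylor}, for $|\zeta-z_k|\le m(z_k)^2$,
\[
|F(\zeta)|\ge m(z_k)|\zeta-z_k|-\tfrac12m(z_k)|\zeta-z_k|=\tfrac12m(z_k)|\zeta-z_k| ,
\]
so $z_k$ is the only zero in this disc. If $D(z_k,r_k)$ met $D(z_l,r_l)$ with $l\ne k$ and $r_k\ge r_l$, then $|z_k-z_l|<2r_k\le m(z_k)^2$, a contradiction.

(b) We show that a point where $|F|$ is very small is very close to a zero. Let $T=MK+1$ and $M'=T+a+1$, and suppose $|F(z)|<e^{-M'p(z)}$. Put $m=m(z)$ and $t=e^{-Tp(z)}$. Then $t\le m^2$, because $T\ge2a$, and $|F(z)|<e^{-1}tm<\frac12tm$. In particular $|F(z)|<m$, so $|F'(z)|\ge m$. On $|\zeta-z|=t$, \eqref{eq:taylor} gives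
\[
|F(\zeta)-F'(z)(\zeta-z)|<\frac{tm}2+\frac{t^2}{2m}\le tm\le|F'(z)(\zeta-z)| .
\]
By Rouch\'e's theorem $F$ has a zero $z_k\in D(z,t)$. Since $p(z_k)\le Kp(z)$, we have $r_k\ge e^{-MKp(z)}$, so $t=e^{-p(z)}e^{-MKp(z)}\le e^{-1}r_k\le r_k/2$. Hence $z\in D(z_k,r_k/2)$.
\end{proof}

\begin{lemma}\label{lem:interp}
Let $F$ be uniformly simple with zeros $z_k$.
\begin{itemize}
\item[(a)] If $|a_k|\le e^{Cp(z_k)}$ for all $k$ and some $C$, there is $h\in A$ with $h(z_k)=a_k$ for all $k$.
\item[(b)] If $h\in A$ vanishes at all $z_k$, then $h/F\in A$.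
\end{itemize}
\end{lemma}

\begin{proof}
Fix $M,M',r_k$ as in Lemma~\ref{lem:sep}.

(a) Let $\chi\in C_c^\infty(D(0,1))$ with $\chi=1$ on $D(0,\frac12)$, and put
\[
\varphi(z)=\sum_ka_k\,\chi\Bigl(\frac{z-z_k}{r_k}\Bigr).
\]
The summands have disjoint supports, and the sum is locally finite, because $r_k<1$ and a bounded set contains finitely many $z_k$. The function $\varphi$ has the right values and the right size; we correct it by a multiple of $F$ to make it entire. By \eqref{eq:weight}, on $D(z_k,r_k)$ we have $|\varphi|\le c\,e^{Cp(z_k)}\le e^{C_1p}$ and $|\bar\partial\varphi|\le c\,|a_k|/r_k\le c\,e^{(C+M)p(z_k)}\le e^{C_1p}$. The support of $\bar\partial\varphi$ lies in the annuli $r_k/2\le|z-z_k|\le r_k$, which by Lemma~\ref{lem:sep}(a) avoid all the discs $D(z_l,r_l/2)$, so $|F|\ge e^{-M'p}$ there. Hence $\beta=\bar\partial\varphi/F$ (zero near the $z_k$) is smooth and $|\beta|\le e^{C_2p}$. With $\psi=(2C_2+2K)p$, (E4) gives $\int|\beta|^2e^{-\psi}<\infty$. Take $v$ from Theorem~\ref{thm:L2}. Then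
\[
h=\varphi-Fv
\]
is entire and $h(z_k)=\varphi(z_k)=a_k$. As $|F|^2(1+|z|^2)^2\le e^{C_4p}$, we have $\int|Fv|^2e^{-C_3p}<\infty$ for $C_3\ge C_4+2C_2+2K$, and by (E4) $\int|\varphi|^2e^{-C_3p}<\infty$ for $C_3\ge2C_1+2K$. So $\int|h|^2e^{-C_3p}<\infty$ for $C_3$ large, and $h\in A$ by (E3).

(b) The zeros of $F$ are simple, so $h/F$ is entire. Outside $\bigcup_kD(z_k,r_k/2)$, and in particular on the circles $\partial D(z_k,r_k/2)$, we have $|h/F|\le e^{Cp}$. By the maximum principle and \eqref{eq:weight}, $|h/F|\le e^{CKp}$ inside the discs.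
\end{proof}

Thus $h\mapsto(h(z_k))_k$ identifies $A/FA$ with the algebra of all sequences with $|a_k|\le e^{Cp(z_k)}$ for some $C$.

\section{The upper bound in one variable}\label{sec:upper}

\begin{proposition}\label{prop:upper}
$\mathrm{bsr}(A_p(\mathbb C))\le2$ for every weight $p$ on $\mathbb C$.
\end{proposition}

\begin{proof}
Let $(f_1,f_2,g)\in U_3(A)$. By (E2) and Lemma~\ref{lem:generic} there are affine polynomials $u,h$ such that
\[
F=f_1+uf_2+hg
\]
is uniformly simple. Let $z_k$ be its zeros.

\emph{Choice at the zeros.} Since $f_1=F-uf_2-hg$, the triple $(F,f_2,g)$ is again unimodular. At $z_k$ its first entry vanishes, so (E2) gives $|f_2(z_k)|+|g(z_k)|\ge e^{-Cp(z_k)}$. By (E5) there are $a_k\in\{0,1\}$ with $|f_2(z_k)+a_kg(z_k)|\ge\frac13e^{-Cp(z_k)}$. By Lemma~\ref{lem:interp}(a) choose $a\in A$ with $a(z_k)=a_k$ for all $k$, and put $G=f_2+ag\in A$. Then $|G(z_k)|\ge\frac13e^{-Cp(z_k)}$.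

\emph{$(F,G)$ is unimodular.} The numbers $1/G(z_k)$ have admissible growth, so Lemma~\ref{lem:interp}(a) gives $b\in A$ with $b(z_k)=1/G(z_k)$. As $1-bG$ vanishes at all $z_k$, Lemma~\ref{lem:interp}(b) gives $c=(1-bG)/F\in A$, and $cF+bG=1$.

\emph{Undoing $u$.} From $c(F-uG)+(b+cu)G=1$ we see that $(F-uG,G)\in U_2(A)$. Here
\[
F-uG=f_1+uf_2+hg-uf_2-uag=f_1+(h-ua)g,\qquad G=f_2+ag .
\]
So $(f_1,f_2,g)$ is reducible with $\alpha_1=h-ua$ and $\alpha_2=a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]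
By \eqref{eq:PWS}, $\mathcal E'(\mathbb R)\cong A_{p_0}(\mathbb C)$. Propositions~\ref{prop:lower} and \ref{prop:upper} give the two inequalities.
\end{proof}

\section{The lower bound for all weights}\label{sec:allweights}

For a general weight the units of $A_p(\mathbb C)$ are not explicit. But \eqref{eq:unit} bounds their logarithmic derivatives by $O(p)$. So we look for a pair $(f,g)$ for which $f+hg$ has, for every $h$, the value $1$ and a huge derivative at infinitely many prescribed points.

\begin{proof}[Proof of Theorem~\ref{thm:weights}]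
The upper bound is Proposition~\ref{prop:upper}. We exhibit a non-reducible element of $U_2(A)$.

If $A=\mathbb C[z]$, the units are the nonzero constants. The unimodular pair $(1+z,z(z-1))$ is not reducible, since $1+z+hz(z-1)=c$ would give $1=c=2$ at $z=0,1$.

Otherwise $A$, which contains all polynomials, also contains a transcendental function $F_0$. Apply Lemma~\ref{lem:generic} to $(F_0,1,0)$. By Fubini's theorem there is $\mu$ such that $F_0+\mu z+\lambda$ is uniformly simple for almost every $\lambda$. By Picard's theorem the transcendental function $F_0+\mu z$ takes every value, with at most one exception, infinitely often. So for a suitable $\lambda$ the function $F=F_0+\mu z+\lambda\in A$ is uniformly simple and has infinitely many zeros. Let $w_1,w_2,\dots$ be all its zeros. Then $|w_k|\to\infty$, hence $p(w_k)\to\infty$ by \eqref{eq:weight}. Since $|F'(w_k)|\ge e^{-Cp(w_k)}$, Lemma~\ref{lem:interp}(a) gives $q\in A$ with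
\[
q(w_k)=e^{p(w_k)}/F'(w_k)\qquad\text{for all }k .
\]
The pair $(1+qF,F^2)$ is unimodular, because $(1+qF)(1-qF)+q^2F^2=1$.

Suppose $E=1+qF+hF^2$ is a unit for some $h\in A$, and write $E=e^H$. By \eqref{eq:unit} with $r=1$ and by \eqref{eq:weight}, $|H'(z)|\le2CKp(z)$. On the other hand $E(w_k)=1$ and $E'(w_k)=q(w_k)F'(w_k)=e^{p(w_k)}$, so $H'(w_k)=e^{p(w_k)}$. Thus $e^{p(w_k)}\le2CKp(w_k)$ for all $k$, which contradicts $p(w_k)\to\infty$.
\end{proof}

\section{Several variables}\label{sec:several}

Let $p$ be a weight on $\mathbb C^d$ and $A=A_p(\mathbb C^d)$. For $F=(F_1,\dots,F_d)\in A^d$ write $DF$ for its Jacobian matrix, $|F|$ for the Euclidean norm, and $|F|_1=\sum_i|F_i|$. The role of a uniformly simple function is taken by a $d$-tuple $F$ that is \emph{uniformly nondegenerate}, which means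
\[
|F|_1+|\det DF|\ge e^{-Cp}\quad\text{on }\mathbb C^d\text{ for some }C .
\]
Two points of the proof change. In the measure count, a net in a unit cube now has about $\varepsilon^{-2d}$ points, and the condition $|F(w)|\lesssim\varepsilon$ gains exactly the factor $\varepsilon^{2d}$ needed to compensate for that. So all the remaining gain has to come from the condition that $\det DF$ is small, and for this we need the volume of the set of nearly singular matrices. And one cannot divide by $F$: interpolation will use a singular weight, and the division step is replaced by H\"ormander's theorem on generators.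

\subsection{Generic choice}

\begin{lemma}\label{lem:volume}
For $T\ge1$ and $0<\eta\le1$ let $V_d(T,\eta)$ be the Lebesgue measure of the set of $M\in\mathbb C^{d\times d}$ with $|M_{ij}|\le T$ for all $i,j$ and $|\det M|\le\eta$. Then $V_d(T,\eta)\le c_dT^{2d^2}\eta^{\kappa_d}$ with $\kappa_d=2^{1-d}$ and a constant $c_d$ depending only on $d$.
\end{lemma}

\begin{proof}
We use induction on $d$. For $d=1$, $V_1\le\pi\eta^2\le\pi T^2\eta$. Let $d\ge2$ and write $\det M=M_{11}\det M'+N$, where $M'$ arises by deleting the first row and column and $N$ does not involve $M_{11}$. Where $|\det M'|>\sqrt\eta$, the other entries confine $M_{11}$ to a disc of radius at most $\sqrt\eta$; this part has measure at most $\pi\eta(\pi T^2)^{d^2-1}\le cT^{2d^2}\eta^{\kappa_d}$. The part with $|\det M'|\le\sqrt\eta$ has, by the induction hypothesis, measure at most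
\[
V_{d-1}(T,\sqrt\eta)\,(\pi T^2)^{2d-1}\le c\,T^{2(d-1)^2+4d-2}\,\eta^{\kappa_{d-1}/2}=c\,T^{2d^2}\eta^{\kappa_d}. \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:genericd}
Let $f_1,\dots,f_{d+1},g\in A$ with $\sum_{i\le d+1}|f_i|+|g|\ge e^{-Cp}$ for some $C$. For affine polynomials $u_i=\lambda_i+\sum_l\mu_{il}z_l$ and $h_i=\lambda_i'+\sum_l\mu_{il}'z_l$ put
\[
F_i=f_i+u_if_{d+1}+h_ig\qquad(1\le i\le d).
\]
For almost every choice of the parameters, $F=(F_1,\dots,F_d)$ is uniformly nondegenerate.
\end{lemma}

\begin{proof}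
As in Lemma~\ref{lem:generic}, restrict to parameters of modulus at most $R$. Let $Q_j$ be the closed unit cube in $\mathbb C^d=\mathbb R^{2d}$ centered at $j\in\mathbb Z[i]^d$, and $P=p(j)$. Points of $Q_j$ have distance at most $\sqrt{2d}/2\le d$ from $j$, so $K^{-1}P\le p\le KP$ on $Q_j$. There is $C_2\ge1$, independent of $j$ and of the parameters, such that on $Q_j$ the following are at most $e^{C_2P}$: $|F|_1$, the entries of $DF$, the Lipschitz constants of $F$ (for $|\cdot|_1$) and of $\det DF$, and $\sum_i(|u_i|+|h_i|)$; and such that $\sum_{i\le d+1}|f_i|+|g|\ge e^{-C_2P}$ on $Q_j$. Put $\delta=e^{-(2C_2+3)P}$ and $\varepsilon=e^{-BP}$ with $B\ge C_2+2$. In what follows $c$ denotes constants that depend only on $d$ and $R$, in particular not on $B$ or $j$. Call a choice of parameters \emph{bad for $Q_j$} if $|F|_1+|\det DF|<\varepsilon$ at some point of $Q_j$. There is a set $S_j\subset Q_j$ with at most $c\,\varepsilon^{-2d}e^{2dC_2P}$ points that comes within $\varepsilon e^{-C_2P}$ of every point of $Q_j$. If the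 parameters are bad for $Q_j$, then
\begin{equation}\label{eq:badd}
|F(w)|_1\le3\varepsilon\quad\text{and}\quad|\det DF(w)|\le3\varepsilon\qquad\text{for some }w\in S_j .
\end{equation}

Fix $w\in S_j$. If $|f_{d+1}(w)|<\delta$ and $|g(w)|<\delta$, then $|F(w)|_1\ge e^{-C_2P}-2\delta-\delta e^{C_2P}\ge\frac12e^{-C_2P}>3\varepsilon$, as in Case A of Lemma~\ref{lem:generic}, and \eqref{eq:badd} does not occur at $w$. Otherwise suppose $|f_{d+1}(w)|\ge\delta$; if $|g(w)|\ge\delta$ instead, exchange the roles of $(\lambda,\mu,f_{d+1})$ and $(\lambda',\mu',g)$. Fix $\lambda',\mu'$. The affine map $(\lambda,\mu)\mapsto(F(w),DF(w))\in\mathbb C^d\times\mathbb C^{d\times d}$ splits into one map for each $i$, from $(\lambda_i,\mu_i)$ to $(F_i(w),\nabla F_i(w))$. Replacing $(\lambda_i,\mu_i)$ by $(u_i(w),\mu_i)$, a change of variables of determinant $1$, we find that its linear part is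
\[
(u,\mu)\mapsto\bigl(u\,f_{d+1}(w),\ u\,\nabla f_{d+1}(w)+f_{d+1}(w)\,\mu\bigr),
\]
which is triangular with determinant $f_{d+1}(w)^{d+1}$. Over all $i$ the real Jacobian is $|f_{d+1}(w)|^{2d(d+1)}\ge\delta^{2d(d+1)}$. Since $3\varepsilon\le3e^{-2}\le1$, Lemma~\ref{lem:volume} applies, and the parameters with \eqref{eq:badd} at $w$ have measure at most
\[
c\,\delta^{-2d(d+1)}\,\varepsilon^{2d}\,V_d(e^{C_2P},3\varepsilon)\le c\,\delta^{-2d(d+1)}\,\varepsilon^{2d+\kappa_d}\,e^{2d^2C_2P}.
\]
Summing over $S_j$, the set of parameters bad for $Q_j$ has measure at most $c\,e^{-(\kappa_dB-C_4)p(j)}$, with $C_4$ independent of $B$ and $j$.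

Choose $B\ge C_2+2$ with $\kappa_dB-C_4\ge(d+1)K$. Then the measure is at most $c\,(1+|j|^2)^{-(d+1)}$, which is summable over $\mathbb Z[i]^d$. By Borel--Cantelli almost every choice of parameters is bad for finitely many cubes only. A choice for which $F$ and $\det DF$ have a common zero in $Q_j$ is bad for $Q_j$ with every $B\ge C_2+2$; letting $B\to\infty$ with $j$ fixed, we see that such choices form a null set. So, as in Lemma~\ref{lem:generic}, for almost every choice $|F|_1+|\det DF|$ is at least $e^{-BKp}$ outside finitely many cubes and has a positive minimum on those.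
\end{proof}

\subsection{The zeros of a uniformly nondegenerate tuple}

\begin{lemma}\label{lem:sepd}
Let $F$ be uniformly nondegenerate. Its zeros are isolated; denote them by $z_k$. For every sufficiently large $M$ there is $M'$ such that, with $r_k=e^{-Mp(z_k)}$, the balls $B(z_k,r_k)$ are pairwise disjoint and $|F|\ge e^{-M'p}$ outside $\bigcup_kB(z_k,r_k/2)$.
\end{lemma}

\begin{proof}
Let $|F|_1+|\det DF|\ge2e^{-a_0p}$. We claim that for $a$ large and $m(z)=e^{-ap(z)}$:
\begin{itemize}
\item[(i)] if $|F(z)|<m(z)$, then $DF(z)$ is invertible and $|DF(z)\xi|\ge m(z)|\xi|$ for all $\xi\in\mathbb C^d$;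
\item[(ii)] $|F(\zeta)-F(z)-DF(z)(\zeta-z)|\le|\zeta-z|^2/(2m(z))$ for $|\zeta-z|\le1$.
\end{itemize}
Statement (ii) is Taylor's formula with (E1). For (i), if $a\ge a_0+\log d$, then $|F(z)|<m(z)$ gives $|F(z)|_1\le\sqrt d\,m(z)\le e^{-a_0p(z)}$, hence $|\det DF(z)|\ge e^{-a_0p(z)}$. By Cramer's rule $\|DF(z)^{-1}\|\le c_d\|DF(z)\|^{d-1}/|\det DF(z)|\le e^{ap(z)}$ for $a$ large.

Fix such an $a\ge1$ and let $M\ge2a+1$. By (i) and (ii), at a zero $z_k$ we have $|F(\zeta)|\ge\frac12m(z_k)|\zeta-z_k|$ for $|\zeta-z_k|\le m(z_k)^2$. So the zeros are isolated, and since $2r_k\le m(z_k)^2$ the balls $B(z_k,r_k)$ are disjoint by the argument of Lemma~\ref{lem:sep}(a).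

Let $T=MK+1$, $M'=T+a+1$, and suppose $|F(z)|<e^{-M'p(z)}$. With $m=m(z)$ and $t=e^{-Tp(z)}$ we have $t\le m^2$ and $|F(z)|<\frac12tm$, as before. In particular (i) applies at $z$, and $\|DF(z)^{-1}\|\le m^{-1}$. Rouch\'e's theorem is replaced by a fixed point argument. For $|\xi|\le t$ put
\[
\Phi(\xi)=\xi-DF(z)^{-1}F(z+\xi)=-DF(z)^{-1}\bigl(F(z+\xi)-DF(z)\xi\bigr).
\]
By (ii), $|\Phi(\xi)|<m^{-1}\bigl(\frac12tm+\frac{t^2}{2m}\bigr)\le t$. By Brouwer's theorem $\Phi$ has a fixed point $\xi$ in the closed ball of radius $t$; then $|\xi|=|\Phi(\xi)|<t$ and $F(z+\xi)=0$. So some zero $z_k$ has $|z_k-z|<t$, and $t\le r_k/2$ follows as in Lemma~\ref{lem:sep}(b).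
\end{proof}

\begin{lemma}\label{lem:interpd}
Let $F$ be uniformly nondegenerate with zeros $z_k$. If $|a_k|\le e^{Cp(z_k)}$ for all $k$ and some $C$, there is $h\in A$ with $h(z_k)=a_k$ for all $k$.
\end{lemma}

\begin{proof}
Fix $M,M',r_k$ as in Lemma~\ref{lem:sepd}. Let $\chi\in C_c^\infty(B(0,1))$ with $\chi=1$ on $B(0,\frac12)$, and $\varphi(z)=\sum_ka_k\chi((z-z_k)/r_k)$. As in Lemma~\ref{lem:interp}, $\varphi$ is smooth, $|\varphi|,|\bar\partial\varphi|\le e^{C_1p}$, and $|F|\ge e^{-M'p}$ on the support of $\bar\partial\varphi$. We want $v$ with $\bar\partial v=\bar\partial\varphi$ that vanishes at every $z_k$. A weight $\psi$ for which $e^{-\psi}$ is not integrable near $z_k$ forces this. Put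
\[
\psi=C_2p+2d\log|F| ,
\]
which is plurisubharmonic because $\log|F|=\frac12\log\sum_i|F_i|^2$ is, and which is not identically $-\infty$ because $F\not\equiv0$. For $C_2\ge2C_1+2dM'+(d+1)K$ we have $|\bar\partial\varphi|^2e^{-\psi}\le e^{-(d+1)Kp}$, which is integrable by (E4). Theorem~\ref{thm:L2} gives a smooth $v$ with $\bar\partial v=\bar\partial\varphi$ and $\int|v|^2e^{-\psi}(1+|z|^2)^{-2}<\infty$. Near $z_k$ we have $|F(z)|\le c|z-z_k|$ and $p\le Kp(z_k)$, so $e^{-\psi}\ge c'|z-z_k|^{-2d}$ with $c'>0$. This is not integrable near $z_k$ in $\mathbb R^{2d}$, so $v(z_k)=0$. Hence $h=\varphi-v$ is entire with $h(z_k)=a_k$. As $e^\psi(1+|z|^2)^2=e^{C_2p}|F|^{2d}(1+|z|^2)^2\le e^{C_5p}$ for some $C_5$, we have $\int|v|^2e^{-C_3p}<\infty$ for $C_3\ge C_5$, and $\int|\varphi|^2e^{-C_3p}<\infty$ for $C_3\ge2C_1+(d+1)K$ by (E4). So $h\in A$ by (E3).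
\end{proof}

\subsection{Proof of the upper bound}

H\"ormander's theorem \cite[Theorem~1]{HormanderGen}, whose hypotheses on $p$ are implied by \eqref{eq:weight}, gives a converse of (E2): \emph{if $g_1,\dots,g_N\in A$ and $\sum|g_i|\ge e^{-Cp}$ for some $C$, then $(g_1,\dots,g_N)\in U_N(A)$.}

\begin{proof}[Proof of $\mathrm{bsr}\,A\le d+1$]
Let $(f_1,\dots,f_{d+1},g)\in U_{d+2}(A)$. By (E2) and Lemma~\ref{lem:genericd} choose affine $u_i,h_i$ such that $F_i=f_i+u_if_{d+1}+h_ig$, $1\le i\le d$, form a uniformly nondegenerate tuple $F$, with zeros $z_k$. Since $f_i=F_i-u_if_{d+1}-h_ig$, also $(F_1,\dots,F_d,f_{d+1},g)\in U_{d+2}(A)$, and (E2) gives $|f_{d+1}(z_k)|+|g(z_k)|\ge e^{-Cp(z_k)}$. By (E5) and Lemma~\ref{lem:interpd} there is $a\in A$ with $a(z_k)\in\{0,1\}$ for all $k$ such that $G=f_{d+1}+ag$ satisfies $|G(z_k)|\ge\frac13e^{-Cp(z_k)}$.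

Now $G$ is fixed, and we apply Lemma~\ref{lem:sepd} again, with a possibly larger $M$. By (E1), $|\nabla G|\le e^{C'p(z_k)}$ on $B(z_k,1)$ for some $C'$. For $M\ge C+C'+2$ we have $r_ke^{C'p(z_k)}\le e^{-2}e^{-Cp(z_k)}\le\frac16e^{-Cp(z_k)}$, so $|G|\ge\frac16e^{-Cp(z_k)}\ge\frac16e^{-CKp}$ on $B(z_k,r_k)$. Outside these balls $|F|\ge e^{-M'p}$. Together, $|F|_1+|G|\ge e^{-C''p}$ on $\mathbb C^d$, and H\"ormander's theorem gives $(F_1,\dots,F_d,G)\in U_{d+1}(A)$. Subtracting $u_iG$ from $F_i$ preserves unimodularity, and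
\[
F_i-u_iG=f_i+(h_i-u_ia)g\quad(1\le i\le d),\qquad G=f_{d+1}+ag .
\]
So $(f_1,\dots,f_{d+1},g)$ is reducible.
\end{proof}

\subsection{Lower bounds for $\mathcal E'(\mathbb R^d)$}

\begin{proof}[End of the proof of Theorem~\ref{thm:several}]
By \eqref{eq:PWS} we work in $A_{p_0}(\mathbb C^d)$; the upper bound is proved.

\emph{The bound $2$.} The pair $(1+z_1,z_1(z_1-1))$ is unimodular by the identity in Proposition~\ref{prop:lower}. If $1+z_1+h\,z_1(z_1-1)$ were a unit, its restriction to the $z_1$-axis, where \eqref{eq:p0} becomes the one-variable weight, would be a unit of $A_{p_0}(\mathbb C)$, contrary to Proposition~\ref{prop:lower}.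

\emph{The bound $\lfloor d/2\rfloor+1$.} For $d=1$ it is trivial. Let $d\ge2$ and $m=\lfloor d/2\rfloor\ge1$, and name $2m$ of the coordinates $x_1,y_1,\dots,x_m,y_m$. Put
\[
f_j=x_j+iy_j\quad(1\le j\le m),\qquad g=1-\sum_{j\le m}(x_j^2+y_j^2).
\]
Since $\sum_j(x_j-iy_j)f_j+g=1$, we have $(f_1,\dots,f_m,g)\in U_{m+1}(A_{p_0}(\mathbb C^d))$. Suppose this tuple is reducible, so that $(f_j+\alpha_jg)_{j\le m}$ is unimodular for some $\alpha_j$. Restrict to real values of the $2m$ coordinates, with the remaining coordinate, if any, equal to $0$. This gives a continuous map $\Phi:\mathbb R^{2m}\to\mathbb C^m\cong\mathbb R^{2m}$ without zeros. On the unit sphere $g=0$, so $\Phi$ is the identity there. Then $\Phi/|\Phi|$ restricts to a retraction of the closed unit ball onto its boundary, which does not exist. So there is a non-reducible unimodular $(m+1)$-tuple, and $\mathrm{bsr}(\mathcal E'(\mathbb R^d))\ge m+1$.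
\end{proof}

\begin{thebibliography}{9}

\bibitem{HormanderPDE}
H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.

\bibitem{HormanderSCV}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{HormanderGen}
H\"ormander, \emph{Generators for some rings of analytic functions}, Bull. AMS \textbf{73} (1967), 943--949.

\bibitem{Sasane}
Amol Sasane, \emph{Topological stable rank of $\mathcal E'(\mathbb R)$}, arXiv:1810.00241 (2018).

\end{thebibliography}

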